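# Domination versus irredundance in graphs of bounded degree: the exact ratio

All graphs are finite, simple and non-empty. For a graph $G=(V,E)$ and $v\in V$, write $N(v)$ for the set of neighbors of $v$ and $N[v]=N(v)\cup\{v\}$. For $I\subseteq V$, the graph $G[I]$ is the subgraph induced by $I$. We write $x\sim y$ when $x$ and $y$ are adjacent.

## 1. Dominating sets and maximal irredundant sets

**Definition (domination).** A set $D\subseteq V$ is dominating if every vertex of $V\setminus D$ has a neighbor in $D$. The domination number $\gamma(G)$ is the size of a smallest dominating set.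

*Example.* Let $P_6$ be the path $w_1\,a_1\,v_1\,v_2\,a_2\,w_2$. The set $\{a_1,a_2\}$ is dominating. One vertex dominates at most $3$ of the $6$ vertices, so $\gamma(P_6)=2$.

**Definition (irredundance).** A set $I\subseteq V$ is irredundant if for every non-isolated vertex $v$ of $G[I]$ there is a vertex $u\in V\setminus I$ with $N(u)\cap I=\{v\}$. We call such a $u$ a private neighbor of $v$.

Each vertex of $I$ that has a neighbor inside $I$ must justify its presence by a vertex outside $I$ that it alone dominates. Vertices isolated in $G[I]$ need no justification, so every independent set is irredundant.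

*Example.* In $P_6$ the set $\{v_1,v_2\}$ is irredundant, with private neighbors $a_1$ and $a_2$. The set $\{w_1,a_1\}$ is not irredundant: $w_1$ is non-isolated in the induced subgraph and has no neighbor outside the set.

**Definition (maximality, irredundance number).** An irredundant set $I$ is maximal if $I\cup\{u\}$ is not irredundant for any $u\in V\setminus I$. The irredundance number $ir(G)$ is the smallest size of a maximal irredundant set.

Starting from the empty set and adding vertices while the set stays irredundant, we reach a maximal irredundant set, so $ir(G)$ exists. The empty set is never maximal, since a single vertex is irredundant. A singleton $\{x\}$ is maximal only if $x$ is adjacent to every other vertex: if $y\not\sim x$ and $y\ne x$, then $\{x,y\}$ is independent, hence irredundant.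

*Example.* In $P_6$ the set $I=\{v_1,v_2\}$ is a maximal irredundant set. If $w_1$ is added, then $a_1$ has the two neighbors $v_1,w_1$ in the new set, and $v_1$ has no private neighbor left. If $a_1$ is added, then $v_1$ has no neighbor at all outside the new set. The other side is symmetric. By the remark on singletons, $ir(P_6)=2$. Note that $I$ does not dominate $w_1$ and $w_2$: a maximal irredundant set need not be dominating.

*Example.* Let $T$ be a triangle $v_1v_2z$ with a path $v_i\,a_i\,w_i$ attached at $v_i$ for $i=1,2$. It has $7$ vertices and maximum degree $3$.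

- The set $I=\{v_1,v_2\}$ is irredundant, with private neighbors $a_1,a_2$. It is maximal: adding $w_i$ or $a_i$ destroys the only private neighbor of $v_i$, and if $z$ is added, then $z$ is non-isolated and has no neighbor outside the new set. No vertex is adjacent to all others, so $ir(T)=2$.
- A dominating set must meet $\{a_1,w_1\}$, $\{a_2,w_2\}$ and $\{z,v_1,v_2\}$, which are the closed neighborhoods of $w_1$, $w_2$ and $z$ and are disjoint. So $\gamma(T)\ge3$, and $\{a_1,a_2,v_1\}$ shows $\gamma(T)=3$.

In one direction the two numbers always compare: $ir(G)\le\gamma(G)$. Let $D$ be a minimum dominating set. If $v$ is non-isolated in $G[D]$, then $D\setminus\{v\}$ is not dominating but still dominates $v$, so it misses some $u\notin D$, and $N(u)\cap D=\{v\}$. So $D$ is irredundant. If $u\notin D$, then $u$ is non-isolated in $G[D\cup\{u\}]$, and every $x\notin D\cup\{u\}$ has a neighbor in $D$, so $N(x)\cap(D\cup\{u\})\neq\{u\}$. Hence $D\cup\{u\}$ is not irredundant, and $D$ is maximal.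

**Definition (the ratio).** For $\Delta\ge2$ let $c_\Delta$ be the least upper bound of $\gamma(G)/ir(G)$ over all graphs $G$ of maximum degree $\Delta$.

*Example.* The graph $T$ gives $c_3\ge\frac32$, and $P_6$ gives $c_2\ge1$.

## 2. How $c_\Delta$ depends on $\Delta$

How far apart can $\gamma$ and $ir$ be when degrees are bounded by $\Delta$? Allan and Laskar, and independently Bollobás and Cockayne, proved $\gamma(G)<2\,ir(G)$ for every graph. Paths and cycles have $\gamma=ir$, and $c_3=\frac32$ is known. In "Partial Domination and Irredundance Numbers in Graphs", arXiv:2206.07208 (2022), Pawaton Kaemawichanurat and Odile Favaron pose the following: is $(c_\Delta)_{\Delta\ge2}$ strictly increasing, with $c_2=1$ and $c_\Delta\to2$? The answer is yes, and the sequence can be computed: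
$$c_\Delta=2-\frac1{\Delta-1}=\frac{2\Delta-3}{\Delta-1}\qquad(\Delta\ge2),\tag{1}$$
with the supremum attained for every $\Delta\ge2$. The proof below is self-contained and uses none of the quoted results. There are three theorems.

**Theorem 1 (upper bound).** Let $\Delta\ge2$, let $G$ have maximum degree at most $\Delta$, let $I$ be any maximal irredundant set of $G$, and let $I_1$ be the set of non-isolated vertices of $G[I]$. Then
$$\gamma(G)\le|I|+\frac{\Delta-2}{\Delta-1}|I_1|\le\Bigl(2-\frac1{\Delta-1}\Bigr)|I|.$$

**Theorem 2 (sharpness).** Let $\Delta\ge2$ and let $n\ge1$ be a multiple of $\mathrm{lcm}(2,\Delta-1)$. Then there is a graph of maximum degree exactly $\Delta$ with $ir(G)=n$ and $\gamma(G)=\bigl(2-\frac1{\Delta-1}\bigr)n$.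

**Theorem 3 (equality).** Let $\Delta\ge3$, let $G$ have maximum degree at most $\Delta$ and $\gamma(G)=\bigl(2-\frac1{\Delta-1}\bigr)ir(G)$, and let $I$ be a maximal irredundant set with $|I|=ir(G)$. Then $G[I]$ is $1$-regular. Every $v\in I$ has degree $\Delta$, with exactly one neighbor in $I$, exactly one neighbor $u\notin I$ with $N(u)\cap I=\{v\}$, and exactly $\Delta-2$ neighbors outside $I$ having at least two neighbors in $I$. Each vertex of this last kind has exactly two neighbors in $I$. The pairs so obtained are distinct and form the edges of a disjoint union of copies of $K_{\Delta-1}$ on $I$. In particular $\mathrm{lcm}(2,\Delta-1)$ divides $ir(G)$; so, with Theorem 2, for $\Delta\ge3$ equality occurs with $ir=n$ if and only if $\mathrm{lcm}(2,\Delta-1)\mid n$.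

## 3. The vertices that a maximal irredundant set misses

From here until the end of Section 7, fix $\Delta\ge2$, a graph $G$ of maximum degree at most $\Delta$, a maximal irredundant set $I$, and the set $I_1$ of non-isolated vertices of $G[I]$.

**Definition (notation around $I$).**

- $U=V\setminus\bigcup_{v\in I}N[v]$ is the set of vertices not dominated by $I$.
- For $v\in I_1$, $P(v)=\{u\in V\setminus I:N(u)\cap I=\{v\}\}$ is the set of its private neighbors.
- A vertex $z\in V\setminus I$ is shared if $|N(z)\cap I|\ge2$.
- For $v\in I_1$, $U(v)=\{w\in U:P(v)\subseteq N(w)\}$.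
- $A=\{v\in I_1:U(v)\neq\emptyset\}$ and $B=I_1\setminus A$.

Since $I$ is irredundant, $P(v)\ne\emptyset$ for every $v\in I_1$. The sets $P(v)$ are pairwise disjoint, and disjoint from $I$ and from $U$. A vertex $w\in U(v)$ is one whose addition to $I$ spoils all private neighbors of $v$.

*Example.* In $T$ with $I=\{v_1,v_2\}$ we have $U=\{w_1,w_2\}$, $P(v_i)=\{a_i\}$, $U(v_i)=\{w_i\}$, $A=I_1=I$, $B=\emptyset$, and $z$ is the only shared vertex.

**Claim 1.** Every $w\in U$ lies in $U(v)$ for some $v\in A$.

**Proof.** The purpose is to locate the undominated vertices, using maximality with respect to $w$. The set $I\cup\{w\}$ is not irredundant. As $w$ has no neighbor in $I$, the non-isolated vertices of $G[I\cup\{w\}]$ are exactly those of $I_1$. So there is $v\in I_1$ such that no $u\notin I\cup\{w\}$ satisfies $N(u)\cap(I\cup\{w\})=\{v\}$. Let $u\in P(v)$. Then $u\neq w$, since $u$ has a neighbor in $I$ and $w$ has none. So $u\notin I\cup\{w\}$ and $N(u)\cap I=\{v\}$, and the only way for $u$ to fail is $u\sim w$. Hence $P(v)\subseteq N(w)$, that is, $w\in U(v)$ and $v\in A$. ∎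

Claim 1 has an immediate consequence. For each $v\in A$ choose a vertex $v'\in P(v)$. Then $I\cup\{v':v\in A\}$ is dominating: the vertices with a neighbor in $I$ are dominated by $I$, and a vertex $w\in U(v)$ is adjacent to $v'$. So
$$\gamma(G)\le|I|+|A|\le2|I|.\tag{2}$$
Each $v\in A$ costs one extra vertex. To do better we want to throw some $v$ out again when we add $v'$, that is, to swap $v$ for $v'$.

**Degree two by hand.** Suppose $\Delta=2$. A vertex $v\in I_1$ has a neighbor in $I$ and a private neighbor, so it has no other neighbors; thus $P(v)=\{v'\}$ for $v\in A$. Swap every $v\in A$: let $D=(I\setminus A)\cup\{v':v\in A\}$. A swapped $v$ is adjacent to $v'$. Its only private neighbor is $v'\in D$. The vertices of $U$ are dominated by Claim 1. A shared vertex has no neighbor in $I_1$, because a vertex of $I_1$ has no shared neighbors, so all its neighbors in $I$ are still in $D$. A vertex outside $I$ whose only neighbor in $I$ is not in $A$ is still dominated. So $D$ is dominating and $\gamma(G)\le|D|=|I|$. Hence $c_2\le1$, and $P_6$ gives $c_2=1$.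

**Degree three: not all swaps at once.** In $T$, swapping both $v_1$ and $v_2$ gives $\{a_1,a_2\}$, which misses the shared vertex $z$. We may swap one of the two, and get a dominating set of size $3$, which is optimal.

## 4. Cliques of shared vertices force the ratio $2-\frac1{\Delta-1}$

The graph $T$ suggests how to make swapping as hard as possible. A vertex of $I_1$ uses one neighbor in $I$ and one private neighbor, so at most $\Delta-2$ shared neighbors remain. Each shared vertex can forbid one pair of swaps. If the forbidden pairs form a clique on $\Delta-1$ vertices, then only one of the $\Delta-1$ vertices can be swapped.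

**Construction.** Let $k=\Delta-1\ge1$ and $n=tk$ with $n$ even; these are exactly the multiples of $\mathrm{lcm}(2,\Delta-1)$. Take $I=\{v_1,\dots,v_n\}$, partitioned into $t$ blocks of size $k$. The graph $G$ has the following edges and further vertices:

- an arbitrary perfect matching on $I$;
- for each $i$, new vertices $a_i,w_i$ with edges $v_ia_i$ and $a_iw_i$;
- for each pair $i<j$ with $v_i,v_j$ in the same block, a new vertex $z_{ij}$ with edges $z_{ij}v_i$ and $z_{ij}v_j$.

Each $v_i$ has degree $1+1+(k-1)=\Delta$, and every other vertex has degree at most $2$. So the maximum degree is exactly $\Delta$. For $\Delta=2$, $n=2$ this is $P_6$, and for $\Delta=3$, $n=2$ it is $T$.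

**Step 1: $ir(G)\le n$.** This step checks that $I$ is a maximal irredundant set. It is irredundant, since $N(a_i)\cap I=\{v_i\}$ for each $i$. No $v_i$ is isolated in $G[I]$. The neighbors of $v_i$ outside $I$ are $a_i$ and vertices $z$, each with two neighbors in $I$, so $a_i$ is the only private neighbor of $v_i$. If $w_i$ is added to $I$, then $a_i$ has the second neighbor $w_i$ in the set; if $a_i$ is added, it is no longer outside the set. Either way $v_i$ has lost its only private neighbor, and the new set is not irredundant. If $z_{ij}$ is added, it is non-isolated, and $N(z_{ij})\subseteq I$, so it has no private neighbor.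

**Step 2: $\gamma(G)\ge\bigl(2-\frac1{\Delta-1}\bigr)n$.** This step bounds any dominating set $D$ from below on disjoint pieces of $V$. To dominate $w_i$, the set $D$ must meet $\{a_i,w_i\}$; over all $i$ this gives at least $n$ vertices. Now let $X$ be a block, and let $Z_X=\{z_{ij}:v_i,v_j\in X\}$. Each $z_{ij}\in Z_X$ has closed neighborhood $\{z_{ij},v_i,v_j\}$, so it must be dominated by vertices of $D\cap(X\cup Z_X)$. Replace each $z_{ij}\in D\cap Z_X$ by $v_i$. The result is a subset of $X$, no larger than $D\cap(X\cup Z_X)$, that contains $v_i$ or $v_j$ for every pair in $X$; in other words, it is a vertex cover of the complete graph on $X$. It can omit at most one vertex of $X$, so $|D\cap(X\cup Z_X)|\ge k-1$. All these pieces are disjoint, so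
$$|D|\ge n+t(k-1)=2n-t=\Bigl(2-\frac1k\Bigr)n=\Bigl(2-\frac1{\Delta-1}\Bigr)n.$$

So $\gamma(G)/ir(G)\ge2-\frac1{\Delta-1}$, and hence $c_\Delta\ge2-\frac1{\Delta-1}$. That $ir(G)$ is exactly $n$ will follow from Theorem 1, which we now set out to prove.

## 5. An independent set of swaps, and where it breaks

Here is the natural plan: find a large set $S$ of vertices whose simultaneous removal leaves every shared vertex dominated. The next claim does this inside any prescribed subset of $I_1$. Recall the greedy bound: a graph with $m$ vertices and maximum degree at most $d$ has an independent set of size at least $\frac m{d+1}$, because we can repeatedly take a vertex and delete its closed neighborhood, which has at most $d+1$ vertices.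

**Definition (conflict graph).** Let $W\subseteq I_1$. For each shared $z$ with $N(z)\cap I\subseteq W$, choose two vertices of $N(z)\cap I$ and call this pair $e_z$. The conflict graph $H$ has vertex set $W$, and its edges are the pairs $e_z$.

*Example.* In $T$ with $W=\{v_1,v_2\}$, the conflict graph is the single edge $e_z=v_1v_2$. In the construction of Section 4 with $W=I$, the conflict graph is a disjoint union of $t$ copies of $K_{\Delta-1}$.

Only one pair is chosen per shared vertex, even if $z$ has many neighbors in $I$. Joining all pairs of $N(z)\cap I$ could create up to $\Delta-1$ edges at one vertex for a single $z$, and the degree bound below would be lost.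

**Claim 2.** Let $W\subseteq I_1$ and let $H$ be a conflict graph on $W$. Then $H$ has maximum degree at most $\Delta-2$; it has an independent set $S$ with $|S|\ge\frac{|W|}{\Delta-1}$; and for every independent set $S$ of $H$, every shared vertex has a neighbor in $I\setminus S$.

**Proof.** A vertex $v\in W\subseteq I_1$ has at least one neighbor in $I$ and at least one in $P(v)$, hence at most $\Delta-2$ shared neighbors. Every edge of $H$ at $v$ is $e_z$ for some shared neighbor $z$ of $v$, so $v$ has degree at most $\Delta-2$ in $H$. The greedy bound gives $S$. For the last part, suppose a shared $z$ has $N(z)\cap I\subseteq S\subseteq W$. Then $e_z$ is defined and is an edge of $H$ inside $S$, a contradiction. ∎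

**First attempt.** Apply Claim 2 with $W=A$ and put $D=(I\setminus S)\cup\{v':v\in A\}$, where $v'\in P(v)$ is arbitrary. The size would be right: $|I|+|A|-|S|\le|I|+\frac{\Delta-2}{\Delta-1}|A|$. A vertex of $S$ is adjacent to its $v'$, the set $U$ is dominated by Claim 1, and the shared vertices are dominated by Claim 2. If $|P(v)|=1$ for all $v\in A$, then the private neighbors of a swapped $v$ reduce to $v'\in D$, and $D$ is dominating. The only thing that can go wrong is a swapped $v$ with a private neighbor other than $v'$. It does go wrong.

*Example (the graph $Q$).* Let $Q$ have vertices $v_1,v_2,a,c,w,p$ and edges $v_1v_2,\ v_1a,\ v_1c,\ wa,\ wc,\ v_2p,\ pa,\ pc$. The maximum degree is $3$. Let $I=\{v_1,v_2\}$; then $P(v_1)=\{a,c\}$, $P(v_2)=\{p\}$ and $U=\{w\}$. The set $I$ is irredundant. It is maximal: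

- if $w$ is added, both $a$ and $c$ are adjacent to $w$, so $v_1$ has no private neighbor;
- if $a$ or $c$ is added, $p$ is adjacent to the new vertex, so $v_2$ has no private neighbor;
- if $p$ is added, it is non-isolated, and its outside neighbors $a,c$ are both adjacent to $v_1$, so $p$ has no private neighbor.

Here $U(v_1)=\{w\}$ and $U(v_2)=\emptyset$ (as $w\not\sim p$), so $A=\{v_1\}$ and $B=\{v_2\}$. There are no shared vertices, so the attempt takes $S=\{v_1\}$ and $D=\{v_2,v_1'\}$. With $v_1'=a$ the vertex $c$ is not dominated, since $N(c)=\{v_1,w,p\}$; with $v_1'=c$ the vertex $a$ is not dominated. No choice of $v_1'$ works.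

**Two remedies.** First, we have not yet used maximality for the private neighbors themselves: $I\cup\{a\}$ is not irredundant for $a\in P(v)$. This will show that $a$ is adjacent to all of $P(y)$ for some $y\in I_1$, or else $P(v)\subseteq N[a]$. If $y\in A$, then $y'\in D$ dominates $a$. Trouble is possible only when $y\in B$, as in $Q$. Second, trouble can be paid for. The target in Theorem 1 allows an average surcharge of $\frac{\Delta-2}{\Delta-1}$ per vertex of $I_1$. A vertex of $B$ costs no extra vertex, and leaves its whole allowance unused. A vertex of $A$ that we refuse to swap costs $1$, which is $\frac1{\Delta-1}$ over its allowance. So one vertex of $B$ pays for $\Delta-2$ vertices of $A$ that we refuse to swap. We shall see that there are at most $(\Delta-2)|B|$ of these.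

## 6. Adding a private neighbor to $I$, and the choice of $v'$

**Claim 3.** Let $v\in A$ and $a\in P(v)$. Then there is $f(a)\in I_1$ with $P(f(a))\subseteq N[a]$. If $f(a)\ne v$, then $P(f(a))\subseteq N(a)$.

**Proof.** The purpose is to use maximality with respect to $a$. Take $w\in U(v)$, which exists as $v\in A$; then $w\sim a$. The set $I\cup\{a\}$ is not irredundant. The only neighbor of $a$ in $I$ is $v$, and $v\in I_1$ already, so the non-isolated vertices of $G[I\cup\{a\}]$ are $I_1\cup\{a\}$. The vertex $a$ is not the one that fails: $w\notin I\cup\{a\}$, and $N(w)\cap(I\cup\{a\})=\{a\}$ because $w$ has no neighbor in $I$. So some $y\in I_1$ fails. This means that no $u\in P(y)$ with $u\neq a$ keeps $N(u)\cap(I\cup\{a\})=\{y\}$, so each $u\in P(y)$ equals $a$ or is adjacent to $a$. That is, $P(y)\subseteq N[a]$. Put $f(a)=y$. If $y\neq v$, then $a\notin P(y)$, since $a\in P(v)$ and these sets are disjoint; so $P(y)\subseteq N(a)$. ∎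

Here membership in $A$ matters: it is the vertex $w$ that keeps $a$ itself from being the failing vertex.

*Examples.* In $Q$, neither $a$ nor $c$ has $P(v_1)=\{a,c\}$ in its closed neighborhood, and $f(a)=f(c)=v_2\in B$. Now let $R$ have vertices $v_i,a_i,c_i,w_i$ for $i=1,2$, the edge $v_1v_2$, the edges $v_ia_i,v_ic_i,w_ia_i,w_ic_i$, and all four edges between $\{a_1,c_1\}$ and $\{a_2,c_2\}$. For $I=\{v_1,v_2\}$ we have $P(v_i)=\{a_i,c_i\}$. The set $I$ is maximal irredundant: adding $w_i$ spoils $P(v_i)$, and adding a vertex of $P(v_1)$ spoils all of $P(v_2)$, and conversely. Here $w_i\in U(v_i)$, so $A=I$, and $f(a_1)=f(c_1)=v_2$, $f(a_2)=f(c_2)=v_1$. Although $a_1\not\sim c_1$, both swaps may be done: $\{a_1,a_2\}$ is dominating, since $a_2$ dominates $c_1$ and $a_1$ dominates $c_2$.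

Fix a function $f$ as in Claim 3, defined on all private neighbors of vertices of $A$.

**Definition (the choice of $v'$, blocked vertices).** For each $v\in A$ choose $v'\in P(v)$ as follows.

- (i) If some $a\in P(v)$ has $P(v)\subseteq N[a]$, let $v'=a$ for one such $a$.

Otherwise $f(a)\neq v$ for all $a\in P(v)$. Let $q(v)=|\{a\in P(v):f(a)\in B\}|$.

- (ii) If $q(v)=1$, let $v'$ be the unique $a\in P(v)$ with $f(a)\in B$. If $q(v)=0$, let $v'\in P(v)$ be arbitrary.
- (iii) If $q(v)\ge2$, call $v$ blocked and let $v'\in P(v)$ be arbitrary.

Let $A_b$ be the set of blocked vertices and $A^*=A\setminus A_b$.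

*Example.* In $Q$, $q(v_1)=2$, so $v_1$ is blocked. In $R$, $q(v_1)=q(v_2)=0$, and neither is blocked. In $T$, case (i) applies to $v_1$ and $v_2$.

**Claim 4.** If $v\in A^*$, then every $a\in P(v)$ is in $\{y':y\in A\}$ or adjacent to a vertex of this set.

**Proof.** This says that non-blocked vertices may be swapped as far as their private neighbors are concerned. In case (i), $P(v)\subseteq N[v']$. In case (ii), suppose first that $f(a)\in B$; then $q(v)=1$ and $a=v'$. Suppose now that $f(a)\in A$. Since we are not in case (i), $f(a)\neq v$, and by Claim 3 the vertex $f(a)'\in P(f(a))\subseteq N(a)$ is adjacent to $a$. ∎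

**Claim 5.** $|A_b|\le(\Delta-2)|B|$.

**Proof.** The purpose is to show that $B$ can pay for the blocked vertices. If $v\in A_b$, then $v$ has a neighbor in $I$ and $|P(v)|\ge q(v)\ge2$, so $\Delta\ge3$. Hence for $\Delta=2$ we have $A_b=\emptyset$ and the claim holds.

Let $\Delta\ge3$. For each $b\in B$ fix $p_b\in P(b)$. Count the pairs $(v,a)$ with $v\in A_b$, $a\in P(v)$ and $f(a)\in B$. Each blocked $v$ is in at least two of them, so there are at least $2|A_b|$ pairs. The vertices $a$ in different pairs are distinct, because the sets $P(v)$ are disjoint. On the other hand, let $b=f(a)$. As $b\neq v$, Claim 3 gives $p_b\in P(b)\subseteq N(a)$, so $a\sim p_b$. Also $a\neq b$, since $a\notin I$. The vertex $p_b$ has at most $\Delta-1$ neighbors other than $b$, so each $b$ accounts for at most $\Delta-1$ pairs. Altogether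
$$2|A_b|\le\#\{\text{pairs}\}\le(\Delta-1)|B|,\tag{3}$$
and therefore $|A_b|\le\frac{\Delta-1}2|B|\le(\Delta-2)|B|$; the last inequality is equivalent to $\Delta\ge3$ when $B\neq\emptyset$. ∎

## 7. The dominating set $(I\setminus S)\cup\{v':v\in A\}$

**Proof of Theorem 1.**

**Step 1: the set.** This step chooses which vertices to swap. Let $H$ be a conflict graph on $W=A^*$. By Claim 2 it has an independent set $S\subseteq A^*$ with
$$|S|\ge\frac{|A^*|}{\Delta-1},\tag{4}$$
and every shared vertex has a neighbor in $I\setminus S$. Let
$$D=(I\setminus S)\cup\{v':v\in A\}.\tag{5}$$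

**Step 2: $D$ is dominating.** We go through all vertices of $G$ according to their neighbors in $I$.

- A vertex of $I\setminus S$ is in $D$. A vertex $v\in S$ is adjacent to $v'\in D$.
- Let $w\in U$. By Claim 1, $w\in U(v)$ for some $v\in A$, and $v'\in P(v)\subseteq N(w)$.
- Let $u\notin I$ have exactly one neighbor $x$ in $I$. If $x\notin S$, then $x\in D$. If $x\in S\subseteq A^*$, then $u\in P(x)$, and Claim 4 shows that $u$ is in $D$ or adjacent to a vertex of $D$.
- A shared vertex has a neighbor in $I\setminus S\subseteq D$.

**Step 3: the count.** This step combines (4) with Claim 5. The vertices $v'$ for $v\in A$ are distinct and outside $I$, because the sets $P(v)$ are disjoint and disjoint from $I$. So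
$$\gamma(G)\le|D|=|I|+|A|-|S|\le|I|+|A|-\frac{|A|-|A_b|}{\Delta-1}=|I|+\frac{(\Delta-2)|A|+|A_b|}{\Delta-1}$$
$$\le|I|+\frac{\Delta-2}{\Delta-1}\bigl(|A|+|B|\bigr)=|I|+\frac{\Delta-2}{\Delta-1}|I_1|\le\Bigl(2-\frac1{\Delta-1}\Bigr)|I|.\tag{6}$$
The second line uses Claim 5, then $I_1=A\cup B$ (a disjoint union), then $|I_1|\le|I|$. ∎

*Check on $Q$.* There $A=A_b=\{v_1\}$, $A^*=\emptyset$, $S=\emptyset$, and with $v_1'=a$ we get $D=\{v_1,v_2,a\}$, of size $3=\frac32|I|$. Claim 5 holds with equality here. Still $\gamma(Q)=2$: the set $\{w,v_2\}$ is dominating, and no single vertex is. So equality in Claim 5 does not force equality in Theorem 1; Section 9 explains why.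

## 8. The value of $c_\Delta$

**Proof of Theorem 2.** Let $G$ be the graph of Section 4. Apply Theorem 1 to a maximal irredundant set of size $ir(G)$ for the first inequality, and Steps 2 and 1 of Section 4 for the other two bounds:
$$\Bigl(2-\frac1{\Delta-1}\Bigr)ir(G)\ge\gamma(G)\ge\Bigl(2-\frac1{\Delta-1}\Bigr)n\ge\Bigl(2-\frac1{\Delta-1}\Bigr)ir(G).$$
So equality holds throughout. As $2-\frac1{\Delta-1}>0$, we get $ir(G)=n$ and $\gamma(G)=\bigl(2-\frac1{\Delta-1}\bigr)n$. ∎

Theorem 1 with $|I|=ir(G)$ gives $c_\Delta\le2-\frac1{\Delta-1}$, and Theorem 2 shows that this value is attained. This proves (1). In particular $c_2=1$ and $c_3=\frac32$; further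
$$c_{\Delta+1}-c_\Delta=\frac1{\Delta-1}-\frac1\Delta=\frac1{\Delta(\Delta-1)}>0,$$
so the sequence is strictly increasing; and $c_\Delta\to2$ as $\Delta\to\infty$. The conjecture is true.

## 9. Graphs with $\gamma=\bigl(2-\frac1{\Delta-1}\bigr)ir$

**Proof of Theorem 3.** Let $\Delta\ge3$, $\gamma(G)=\bigl(2-\frac1{\Delta-1}\bigr)|I|$ and $|I|=ir(G)$. We keep the notation of Sections 3 to 7, and take $S$ to be a maximum independent set of $H$, of size $\alpha(H)$.

**Step 1: equalities.** This step reads off what tightness of (6) means. The two ends of (6) agree, so every inequality there is an equality, whichever admissible choices of $f$, of the vertices $v'$, of the pairs $e_z$ and of the maximum independent set $S$ are made. As $\frac{\Delta-2}{\Delta-1}>0$, this gives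
$$\text{(a) } I=I_1;\qquad\text{(b) } |A_b|=(\Delta-2)|B|;\qquad\text{(c) } \alpha(H)=\frac{|A^*|}{\Delta-1}.$$

**Step 2: $H$ is a disjoint union of copies of $K_{\Delta-1}$, possibly empty.** This step extracts the structure of $H$ from (c). We improve the greedy bound unless $H$ has this form. Recall that $H$ has maximum degree at most $\Delta-2$.

Suppose some vertex has degree less than $\Delta-2$ in $H$. Start the greedy algorithm with it. The first step deletes at most $\Delta-2$ vertices and every later step at most $\Delta-1$, so
$$\alpha(H)\ge1+\frac{|A^*|-(\Delta-2)}{\Delta-1}=\frac{|A^*|+1}{\Delta-1}>\frac{|A^*|}{\Delta-1},$$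
contradicting (c). So $H$ is $(\Delta-2)$-regular.

Suppose some component is not complete. Then it contains two non-adjacent vertices $x,z$ with a common neighbor (take two vertices at distance $2$). So $|N_H[x]\cup N_H[z]|\le2(\Delta-1)-1$. Starting the greedy algorithm with $x$ and $z$, we get
$$\alpha(H)\ge2+\frac{|A^*|-2(\Delta-1)+1}{\Delta-1}=\frac{|A^*|+1}{\Delta-1}>\frac{|A^*|}{\Delta-1},$$
again contradicting (c). So every component is complete and $(\Delta-2)$-regular, that is, a $K_{\Delta-1}$.

**Step 3: $B=\emptyset$ when $\Delta\ge4$.** If $B\neq\emptyset$, then (3) gives $|A_b|\le\frac{\Delta-1}2|B|<(\Delta-2)|B|$, because $\Delta-1<2(\Delta-2)$ for $\Delta\ge4$. This contradicts (b).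

**Step 4: $B=\emptyset$ when $\Delta=3$.** Here (3) leaves no slack, and we need another argument: we show that a vertex $b\in B$ could be deleted from a suitable $D$. Suppose $B\neq\emptyset$ and let $b\in B$.

By (b), $|A_b|=|B|$, so both inequalities in (3) are equalities with common value $2|B|$. Each element of $B$ accounts for at most two pairs, hence for exactly two. So there is a pair $(v,a)$ with $v\in A_b$, $a\in P(v)$ and $f(a)=b$. For a blocked vertex, $v'$ was arbitrary, so we may choose $v'=a$; this changes neither $A_b$ nor $H$. Now $a$ is adjacent to $v\in I$ and to some $w\in U(v)\subseteq U$. Neither is in $P(b)$, as $P(b)$ is disjoint from $I$ and $U$. By Claim 3, $P(b)\subseteq N(a)$, because $b\ne v$. Since $\deg a\le3$, we get $|P(b)|\le1$, so $P(b)=\{p_b\}$.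

Let $x$ be a neighbor of $b$ in $I$; it exists since $b\in I_1$. By Step 2, $H$ is a disjoint union of copies of $K_2$, and its maximum independent sets consist of one endpoint of each edge. So we may choose $S$ with $x\notin S$. For the resulting $D$ we have $|D|\le\frac32|I|$ by (6), and $b\in D$ since $b\notin A^*$. We claim that $D\setminus\{b\}$ is dominating. Only the vertices of $N[b]$ have to be checked. As $\deg b\le3$, we have $N[b]\subseteq\{b,p_b,x,t\}$, where $t$ is a possible third neighbor of $b$.

- The vertex $x$ is in $I\setminus S$ and $x\neq b$, so $x\in D\setminus\{b\}$; and $b$ is adjacent to $x$.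
- The vertex $p_b$ is adjacent to $a=v'$, which is in $D\setminus\{b\}$ since $a\notin I$.
- If $t\in I\setminus S$, then $t\in D\setminus\{b\}$. If $t\in S$, then $t$ is adjacent to $t'\in D\setminus\{b\}$.
- Let $t\notin I$. Then $t\notin P(b)=\{p_b\}$, as $t\ne p_b$, so $t$ has a neighbor $y\in I\setminus\{b\}$, and $t$ is shared. Suppose $y\in S\subseteq A^*$. Since $y$ has a neighbor in $I$ and one in $P(y)$, and $\deg y\le3$, the vertex $t$ is its only shared neighbor. As $y$ has degree $1$ in $H$, the edge of $H$ at $y$ must be $e_t$. But $e_t$ is only defined if $N(t)\cap I\subseteq A^*$, whereas $b\in N(t)\cap I$ and $b\notin A^*$, a contradiction. So $y\in I\setminus S$ and $y\neq b$, and $t$ is adjacent to $y\in D\setminus\{b\}$.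

Hence $\gamma(G)\le|D|-1\le\frac32|I|-1$, contradicting $\gamma(G)=\frac32|I|$. So $B=\emptyset$.

The graph $Q$ shows this step at work: with $b=v_2$, $v_1'=a$, $x=v_1$ and $D=\{v_1,v_2,a\}$, the set $D\setminus\{v_2\}=\{v_1,a\}$ is dominating, as $v_1$ dominates $v_2,a,c$ and $a$ dominates $w,p$.

**Step 5: the structure of $G$ around $I$.** This step counts the neighbors of each vertex of $I$. By Steps 3 and 4 and (b), $B=A_b=\emptyset$. With (a), $I=I_1=A=A^*$, and this is the vertex set of $H$, which by Step 2 is a disjoint union of copies of $K_{\Delta-1}$. Since $A^*=I$, the pair $e_z$ is defined for every shared $z$.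

Let $v\in I$. It has at least one neighbor in $I$ and at least one in $P(v)$. Since $v$ has degree $\Delta-2$ in $H$, and different edges of $H$ come from different shared vertices, $v$ lies in $e_z$ for at least $\Delta-2$ shared neighbors $z$. As $\deg v\le\Delta$, all these counts are exact:

- $v$ has degree $\Delta$ and exactly one neighbor in $I$;
- $|P(v)|=1$;
- $v$ has exactly $\Delta-2$ shared neighbors $z$; all of them satisfy $v\in e_z$, and their pairs $e_z$ are distinct, since these $\Delta-2$ vertices $z$ have to produce $\Delta-2$ different edges of $H$ at $v$.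

Let $z$ be shared. Every $v\in N(z)\cap I$ lies in $e_z$, which has two elements, so $|N(z)\cap I|=2$ and $e_z=N(z)\cap I$. If two distinct shared vertices had the same pair, then they would be two shared neighbors of a common $v$ with the same pair, which was just excluded. So the pairs $N(z)\cap I$, over all shared $z$, are distinct, and they are exactly the edges of $H$.

**Step 6: divisibility.** This step derives the last statement. The graph $G[I]$ is $1$-regular, so $2\mid|I|$. The set $I$ is partitioned into the vertex sets of copies of $K_{\Delta-1}$, so $(\Delta-1)\mid|I|$. Hence $\mathrm{lcm}(2,\Delta-1)$ divides $|I|=ir(G)$. Conversely, for every multiple $n\ge1$ of $\mathrm{lcm}(2,\Delta-1)$, Theorem 2 provides a graph with equality and $ir(G)=n$. ∎
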